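# Every plane curve is a quantum homogeneous space

## 1. The curves $y^2=g(x)$

Until Section 6, $k$ is an algebraically closed field of characteristic $0$ (Sections 3 and 4 will not use this beyond a normalization). Algebras are unital and associative over $k$. For a Hopf algebra $A$ we write $\Delta,\varepsilon,S$ for comultiplication, counit and antipode, and $\Delta(a)=a_{(1)}\otimes a_{(2)}$.

If an algebraic group acts transitively on a variety in characteristic $0$, the variety is smooth. Suppose that we let the group be quantum, so that its coordinate ring $A$ may be noncommutative, but insist that the space on which it acts be an ordinary affine variety. Which varieties occur as homogeneous spaces?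

**Definition.** A *right coideal subalgebra* of a Hopf algebra $A$ is a subalgebra $B\subseteq A$ with $\Delta(B)\subseteq B\otimes A$. It is a *quantum homogeneous space* if $A$ is faithfully flat as a left $B$-module. An affine variety is a quantum homogeneous space if its coordinate ring is isomorphic to such a $B$ in some Hopf algebra $A$.

Recall that a left $B$-module $A$ is flat if $-\otimes_BA$ is exact, and faithfully flat if moreover $V\otimes_BA=0$ forces $V=0$. A nonzero free module is faithfully flat. The condition is not automatic. In $A=k[t,t^{-1}]$ with $\Delta(t)=t\otimes t$, the subalgebra $B=k[t]$ is a right coideal subalgebra, but $(B/tB)\otimes_BA=A/tA=0$ while $B/tB\ne0$.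

A small positive example is Sweedler's Hopf algebra, with generators $b,c$, relations $b^2=1$, $c^2=0$, $bc=-cb$, and $\Delta(b)=b\otimes b$, $\Delta(c)=c\otimes b+1\otimes c$. Its subalgebra $B=k[c]\cong k[y]/(y^2)$ satisfies $\Delta(c)\in B\otimes A$, and $A=B\oplus Bb$ is free over $B$. So even a double point is a quantum homogeneous space, as a scheme.

The cusp $y^2=x^3$ is a quantum homogeneous space. The paper of Ulrich Kraehmer and Angela Tabiri, "The Nodal Cubic is a Quantum Homogeneous Space", arXiv:1604.00199 (2016), is the source of the following conjecture, the subject of these notes: *every plane curve $\{f(x,y)=0\}$, with $f\in k[x,y]$ irreducible, can be given the structure of a quantum homogeneous space.* The conjecture is true. We begin with the curves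
$$y^2=g(x),\qquad g\in k[x],\quad \deg g\ge1,\quad g(0)=0,$$
for which everything can be done by hand. They include the cusp and the nodal cubic $y^2=x^2+x^3$. In characteristic $0$ every irreducible $f$ which is monic of degree $2$ in $y$ is of this form after completing the square and translating $x$ to a root of $g$; if $g$ were constant, $y^2-g$ would be reducible.

**What the coaction should be.** We want to translate $x\mapsto x+X$ and to send $y$ to some $\eta$ with $\eta^2=g(x+X)$. On the curve, $g(x+X)=y^2+G(x)$, where
$$G(x)=g(x+X)-g(x)=\sum_{i=0}^{d}G_i(X)x^i,\qquad d=\deg g-1,\qquad G_0=g(X).$$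
Try $\eta=yb+c(x)$ with $c(x)=\sum_{i=0}^d x^ic_i$. If $b^2=1$, $b$ anticommutes with $c(x)$, and $c(x)^2=G(x)$, then $\eta^2=y^2+G(x)$, as wanted. Anticommutation removes the cross term, and this is where noncommutativity of $A$ is used.

**The algebra.** Let $A$ be generated by $X,b,c_0,\dots,c_d$ with $X$ central, $b^2=1$, $bc_i=-c_ib$, and, with $x,x'$ central variables,
$$c(x)c(x')+c(x')c(x)=G(x)+G(x').\tag{1}$$
Written out, (1) says $c_0^2=g(X)$, $\ c_0c_i+c_ic_0=G_i(X)$ for $i\ge1$, and $c_ic_j+c_jc_i=0$ for $i,j\ge1$ (so $c_i^2=0$). Putting $x'=x$ gives $c(x)^2=G(x)$. For the cusp, $c_0^2=X^3$, $c_0c_1+c_1c_0=3X^2$, $c_0c_2+c_2c_0=3X$, $c_1^2=c_2^2=0$, $c_1c_2+c_2c_1=0$.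

**Freeness and injectivity.** Recall the textbook fact about Clifford algebras: over a commutative ring $K$, the algebra with generators $c_0,\dots,c_d$ and relations $c_i^2=q_i$, $c_ic_j+c_jc_i=q_{ij}$ $(i<j)$ with any $q_i,q_{ij}\in K$ is free over $K$ with basis $c_0^{e_0}\cdots c_d^{e_d}$, $e_i\in\{0,1\}$. Take $K=k[X]$ and call the algebra $\mathrm{Cl}$. It has the automorphism $c_i\mapsto-c_i$ of order dividing $2$, and $A$ is the skew group ring $\mathrm{Cl}\oplus \mathrm{Cl}\,b$. So $A$ has the $k[X]$-basis $c_0^{e_0}c_1^{e_1}\cdots c_d^{e_d}b^{e}$. Hence $B=k[X]\oplus k[X]c_0$ with $c_0^2=g(X)$ is a copy of $k[x,y]/(y^2-g)$, and $A$ is a free left $B$-module with basis $c_1^{e_1}\cdots c_d^{e_d}b^e$.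

**The Hopf structure.** In a tensor power of $A$ write $a',a'',a'''$ for $a$ placed in the first, second, third factor, and $c'(x)=\sum x^ic_i'$, and so on. Put
$$\Delta(X)=\xi:=X'+X'',\qquad \Delta(b)=b'b'',\qquad \sum_ix^i\Delta(c_i)=\gamma(x):=c'(x)b''+c''(x+X').\tag{2}$$
We check that $\Delta$ respects the relations. The element $b'b''$ anticommutes with both summands of $\gamma(x)$, and $(b'b'')^2=1$. For (1), the cross terms of $\gamma(x)\gamma(x')+\gamma(x')\gamma(x)$ vanish because $b''$ anticommutes with each $c_j''$. What remains is the sum over $x$ and $x'$ of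
$$\big(g(x+X')-g(x)\big)+\big(g(x+X'+X'')-g(x+X')\big)=g(x+\xi)-g(x),$$
which is what (1) demands. Coassociativity is clear on $X$ and $b$, and on the $c_i$ it is the equality
$$(\Delta\otimes\mathrm{id})\gamma(x)=c'(x)b''b'''+c''(x+X')b'''+c'''(x+X'+X'')=(\mathrm{id}\otimes\Delta)\gamma(x).\tag{3}$$
The counit is $X\mapsto0$, $b\mapsto1$, $c_i\mapsto0$. It respects the relations since $G(x)=0$ at $X=0$, and applying it to either factor in (2) returns the generators. The antipode is the anti-homomorphism with
$$S(X)=-X,\qquad S(b)=b^{-1},\qquad \sum_i x^iS(c_i)=-c(x-X)b^{-1}.\tag{4}$$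
It respects the relations. Indeed $b^{-1}=b$ anticommutes with $c(x-X)b$, and
$$c(x-X)b\,c(x'-X)b+c(x'-X)b\,c(x-X)b=-G(x-X)-G(x'-X),$$
where $-G(x-X)=g(x-X)-g(x)$ is the image of $G(x)$ under $X\mapsto-X$. The antipode axioms need only be checked on generators. They are clear on $X,b$, and on the $c_i$ they read
$$-c(x-X)b^{-1}\,b+c(x-X)=0,\qquad c(x)b^{-1}-c\big((x+X)-X\big)b^{-1}=0.\tag{5}$$
Finally $\Delta(X)\in B\otimes A$, and $\Delta(c_0)=c_0\otimes b+\sum_jX^j\otimes c_j\in B\otimes A$. So every curve $y^2=g(x)$ is a quantum homogeneous space.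

## 2. What breaks in degree three

Let now
$$f=y^n+a_1(x)y^{n-1}+\dots+a_n(x).$$
We again want $x\mapsto x+X$, $y\mapsto\eta=yb+c(x)$ with $f(x+X,\eta)=f(x,y)$. The following lemma suggests what should replace anticommutation.

**Lemma 1.** Let $\omega$ be a primitive $m$-th root of unity in a field, and let $u,v$ be elements of an algebra over that field with $uv=\omega vu$. Then $(u+v)^m=u^m+v^m$.

**Proof.** Let $[j]_q=1+q+\dots+q^{j-1}$, let $[j]_q!$ be the product of $[1]_q,\dots,[j]_q$, and let $\binom{m}{i}_q=[m]_q!/([i]_q!\,[m-i]_q!)$, which is a polynomial in $q$ with $\binom{m+1}{i}_q=\binom{m}{i-1}_q+q^i\binom{m}{i}_q$. By induction, $(u+v)^m=\sum_i\binom mi_\omega v^iu^{m-i}$: multiplying by $u+v$ on the left and moving $u$ past $v^i$ gives $v^iu^{m+1-i}$ the coefficient $\omega^i\binom mi_\omega+\binom m{i-1}_\omega$. Now let $0<i<m$ (so $m\ge2$ and $\omega\neq1$). For $0<j<m$ we have $[j]_\omega=(\omega^j-1)/(\omega-1)\ne0$, while $[m]_\omega=0$. From $\binom mi_\omega[i]_\omega![m-i]_\omega!=[m]_\omega!=0$ we get $\binom mi_\omega=0$. $\square$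

So if $f=y^n-g(x)$, the relations $b^n=1$, $c(x)b=\omega bc(x)$ and $c(x)^n=g(x+X)-g(x)$, with $\omega$ a primitive $n$-th root of unity, give $(yb+c(x))^n=y^n+g(x+X)-g(x)$, exactly as before.

Now try the same relations on a cubic $f=y^3+a(x)y+h(x)$ with $a\ne0$. The coefficient of $y$ in $f(x+X,\eta)=f(x,y)$ is
$$bc(x)^2+c(x)bc(x)+c(x)^2b+a(x+X)b=a(x).$$
With $c(x)b=\omega bc(x)$ the first three terms add up to $(1+\omega+\omega^2)\,bc(x)^2=0$, and $a(x+X)b=a(x)$ remains. Comparing the coefficients of the highest power of $x$ gives $b=1$. Then $c(x)=\omega c(x)$ forces $c(x)=0$. So $y$ would go to $c_0=0$, and $\mathcal O(C)$ does not embed. The middle terms of $f$ are incompatible with any relation of the form $cb=\omega bc$.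

The way out is to impose no commutation rule at all, only the identity $f(x+X,\eta)=f(x,y)$ itself. The resulting algebra has no visible basis, so three things that were obvious in Section 1 must be proved: that an antipode exists (Section 3), that $A$ is free over the curve (Section 4), and that the curve is not crushed by the relations (Section 5). Nothing in this restricts us to curves. Write $x=(x_1,\dots,x_r)$; plane curves are the case $r=1$.

**Theorem 1.** Let $k$ be algebraically closed of characteristic $0$, let $f\in k[x_1,\dots,x_r,y]$ be nonconstant (possibly reducible or non-reduced), and let $B=k[x,y]/(f)$. Then there are a finitely generated pointed Hopf algebra $A$ and an injective algebra map $\lambda:B\to A$ whose image is a right coideal subalgebra, such that $A$ is free (hence faithfully flat) as a left and as a right $\lambda(B)$-module. In particular every plane curve is a quantum homogeneous space.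

**Theorem 2.** Let $k$ be any field and $B=k[x,y]/(f)$ with $f\in k[x_1,\dots,x_r,y]$. Then $B$ is a quantum homogeneous space over $k$ if and only if $B$ has a $k$-rational point, that is, an algebra map $B\to k$.

**Theorem 3.** Let $k$ be any field. A finite-dimensional local commutative quantum homogeneous space is a Frobenius algebra. So "hypersurface" cannot be replaced by "closed subscheme of the plane": $k[x,y]/(x^2,xy,y^2)$ is not a quantum homogeneous space.

Here *pointed* means that every simple comodule is one-dimensional. Quantum homogeneous spaces of the kind in Theorem 1 are also closed under products: $B_1\otimes B_2\subseteq A_1\otimes A_2$ is a right coideal subalgebra, and the tensor product of a basis of $A_1$ over $B_1$ with a basis of $A_2$ over $B_2$ is a basis of $A_1\otimes A_2$.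

## 3. The universal algebra with $f(x+X,\,yb+c(x))=f(x,y)$

**Normalization.** In Theorem 1, $f$ has a zero, because $k$ is algebraically closed; translate it to the origin. Let $f_n\ne0$ be the homogeneous part of $f$ of top degree $n\ge1$. As $k$ is infinite, $yf_n$ is nonzero at some point, which we scale to have the form $(v_1,\dots,v_r,1)$. After the substitution $x_i\mapsto x_i+v_iy$ the coefficient of $y^n$ in $f$ is $f_n(v,1)\neq0$; divide by it. None of this changes $B$ up to isomorphism. So we assume
$$f=\sum_{j=0}^na_{n-j}(x)\,y^j,\qquad n\ge1,\quad a_0=1,\quad a_j\in k[x],\quad a_n(0)=0.\tag{6}$$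
From here to the end of Section 4, $k$ may be any field, as long as $f$ has the form (6). Put
$$d=\max(1,\deg a_1,\dots,\deg a_n),\qquad I=\{\mu\in\mathbb N^r:|\mu|\le d\},$$
where $|\mu|=\sum\mu_i$, $x^\mu=\prod x_i^{\mu_i}$ and $\binom\mu\nu=\prod\binom{\mu_i}{\nu_i}$. If $\mu\in I$ and $\nu\le\mu$, then $\nu\in I$.

**Definition of $A$.** Let $A$ be the algebra with generators $X_1,\dots,X_r$, $b$, $c_\mu$ $(\mu\in I)$ and relations: the $X_i$ are central, $b^n=1$, and, with $c(x)=\sum_{\mu\in I}x^\mu c_\mu$ and $\eta=yb+c(x)$, all coefficients in the central variables $x,y$ of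
$$f(x+X,\eta)=f(x,y),\qquad\text{where}\quad f(x+X,\eta):=\sum_{j=0}^na_{n-j}(x+X)\,\eta^j.\tag{7}$$

For $f=y^2-g(x)$, the relations (7) are $b^2=1$, $bc(x)+c(x)b=0$ and $c(x)^2=g(x+X)-g(x)$, so the algebra of Section 1 is a quotient of this one.

**Step 1: the coaction.** The purpose is to make $A$ coact on $B$. Identify $k[x,y]\otimes A$ with $A[x,y]$. The elements $x_i+X_i$ and $\eta$ commute, because the $X_i$ are central. So there is an algebra map $\tilde\rho:k[x,y]\to A[x,y]$ with $\tilde\rho(x_i)=x_i+X_i$ and $\tilde\rho(y)=\eta$, and (7) says exactly that $\tilde\rho(f)=f\otimes1$. Hence $\tilde\rho$ induces an algebra map $\rho:B\to B\otimes A$.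

**Step 2: comultiplication and counit.** The purpose is to make (2) work for tuples. Define $\Delta$ by $\Delta(X_i)=\xi_i=X_i'+X_i''$, $\Delta(b)=b'b''$ and $\sum_\nu x^\nu\Delta(c_\nu)=\gamma(x)=c'(x)b''+c''(x+X')$, that is,
$$\Delta(c_\nu)=c_\nu\otimes b+\sum_{\mu\in I,\ \mu\ge\nu}\tbinom\mu\nu X^{\mu-\nu}\otimes c_\mu.\tag{8}$$
The $\xi_i$ are central and $(b'b'')^n=1$. For (7), write $\eta'=yb'+c'(x)$ and note that
$$y\,b'b''+\gamma(x)=\eta'\,b''+c''(x+X').$$
There is an algebra map $A[x,y]\to(A\otimes A)[x,y]$ with $a\mapsto a''$, $x_i\mapsto x_i+X_i'$, $y\mapsto\eta'$, because $x_i+X_i'$ and $\eta'$ commute with each other and with $1\otimes A$. Apply it to (7), and then use (7) in the first factor: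
$$f\big(x+X'+X'',\ \eta'b''+c''(x+X')\big)=f(x+X',\eta')=f(x,y).$$
So $\Delta:A\to A\otimes A$ is a well-defined algebra map. It is coassociative on $X_i$ and $b$, and on the $c_\nu$ by (3), where $x$ and $X$ are now tuples; the computation is the same. The map $\varepsilon$ with $X_i\mapsto0$, $b\mapsto1$, $c_\mu\mapsto0$ turns (7) into $f(x,y)=f(x,y)$, so it is an algebra map $A\to k$ (in particular $A\ne0$). From (8), $(\varepsilon\otimes\mathrm{id})\Delta(c_\nu)=c_\nu=(\mathrm{id}\otimes\varepsilon)\Delta(c_\nu)$, and the counit axioms are clear on $X_i$ and $b$.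

**Step 3: the antipode.** The antipode must be given by (4). It has to be an algebra map $A\to A^{op}$. The elements $-X_i$ are central and $(b^{-1})^n=1$. Since the powers of one element are the same in $A$ and in $A^{op}$ and the $a_{n-j}(x-X)$ are central, the image of (7) is the identity
$$f\big(x-X,\ (y-c(x-X))\,b^{-1}\big)=f(x,y).\tag{9}$$
In a commutative ring this would be immediate. Write $\tilde c=c(x-X)$. Replacing $x$ by $x-X$ in (7), which is legitimate because $X$ is central, gives
$$f(x,\ yb+\tilde c)=f(x-X,y),\tag{10}$$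
and one would put $y=(z-\tilde c)b^{-1}$. But $y$ is a central variable in (10), and $(z-\tilde c)b^{-1}$ need not commute with $b$ and the $c_\mu$. In Step 2 the element substituted for $y$ lived in a different tensor factor; here it does not, so the substitution is not allowed. The repair is to express "root" as "left linear factor", a notion that involves only central variables.

**Lemma 2 (remainder lemma).** Let $\Lambda$ be a ring, $p(z)=\sum_jp_jz^j\in\Lambda[z]$ with $z$ central and all $p_j$ central in $\Lambda$, and $\theta\in\Lambda$. Then $p(\theta)=0$ if and only if $p(z)=(z-\theta)Q(z)$ for some $Q\in\Lambda[z]$.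

**Proof.** Since the $p_j$ are central and $z$ commutes with $\theta$,
$$p(z)-p(\theta)=(z-\theta)\sum_jp_j\sum_{i<j}z^i\theta^{j-1-i},$$
so $p(\theta)=0$ gives the factorization. Conversely, if $p=(z-\theta)\sum_iQ_iz^i$, then $p_j=Q_{j-1}-\theta Q_j$ (with $Q_{-1}=0$), and $p(\theta)=\sum_j\theta^jp_j=\sum_j\theta^jQ_{j-1}-\sum_j\theta^{j+1}Q_j=0$. $\square$

Now we prove (9). Consider $P=f(x,z)-f(x-X,y)$. As a polynomial in $z$ over $A[x,y]$ it has central coefficients, and by (10) it vanishes at $z=yb+\tilde c$. Lemma 2 gives $P=(z-yb-\tilde c)\,Q$ with $Q\in A[x,y,z]$. But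
$$z-yb-\tilde c=-\big(y-(z-\tilde c)b^{-1}\big)\,b,$$
so $P=\big(y-(z-\tilde c)b^{-1}\big)(-bQ)$. Read $P$ as a polynomial in $y$ over $A[x,z]$; its coefficients are again central, and $(z-\tilde c)b^{-1}\in A[x,z]$. The other direction of Lemma 2 says that $P$ vanishes at $y=(z-\tilde c)b^{-1}$, that is, $f(x,z)=f\big(x-X,(z-\tilde c)b^{-1}\big)$. Renaming $z$ to $y$ gives (9).

The antipode axioms need only be checked on generators. On $X_i$ and $b$ they are clear. On the $c_\nu$, apply $S$ to the first or to the second factor of $\gamma(x)=c'(x)b''+c''(x+X')$ and multiply: this is (5), with tuples. So $A$ is a finitely generated Hopf algebra.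

**Step 4: the map $\lambda$.** The purpose is to find $B$ inside $A$. The maps $(\mathrm{id}\otimes\Delta)\rho$ and $(\rho\otimes\mathrm{id})\rho$ from $B$ to $B\otimes A\otimes A$ are algebra maps which agree on generators: both send $x_i$ to $x_i+\xi_i$ and $y$ to $y\,b'b''+\gamma(x)$. Because $f(0,0)=a_n(0)=0$, there is an algebra map $\varepsilon_B:B\to k$ with $x_i,y\mapsto0$. Put $\lambda=(\varepsilon_B\otimes\mathrm{id})\rho:B\to A$. It is an algebra map with
$$\lambda(x_i)=X_i,\qquad\lambda(y)=c_0,$$
and
$$\Delta\lambda=(\varepsilon_B\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes\Delta)\rho=(\varepsilon_B\otimes\mathrm{id}\otimes\mathrm{id})(\rho\otimes\mathrm{id})\rho=(\lambda\otimes\mathrm{id})\rho .$$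
So $\Delta(\lambda(B))\subseteq\lambda(B)\otimes A$, and $\lambda(B)$ is a right coideal subalgebra.

## 4. Freeness over right coideal subalgebras

We have no basis of $A$, so freeness must come from the coalgebra structure. In the bad example $k[t]\subset k[t,t^{-1}]$ the subalgebra contains a group-like element but not its inverse. In our $A$ this cannot happen, because the group-likes turn out to be the powers of $b$, which form a finite group.

**Step 1: a filtration.** Let $G=\{b^i\}$, a finite cyclic group of group-likes. Give $b$ degree $0$, each $X_i$ degree $1$, and $c_\mu$ degree $d+1-|\mu|\ge1$. Let $A_{(m)}$ be the span of the words of degree $\le m$ in the generators. Then $A=\bigcup A_{(m)}$, $A_{(i)}A_{(j)}\subseteq A_{(i+j)}$ and $A_{(0)}=kG$. In (8), $c_\nu\otimes b$ has total degree $d+1-|\nu|$, and $X^{\mu-\nu}\otimes c_\mu$ has total degree $(|\mu|-|\nu|)+(d+1-|\mu|)=d+1-|\nu|$ as well; the degrees were chosen for this. Multiplying out $\Delta$ of a word, we get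
$$\Delta(A_{(m)})\subseteq\sum_{i=0}^mA_{(i)}\otimes A_{(m-i)}.\tag{11}$$

For a right $A$-comodule $(M,\rho_M)$ and $g\in G$ put $M_g=\{v:\rho_M(v)=v\otimes g\}$ and $M_0=\sum_{g\in G}M_g$. This sum is direct: if $\sum v_g=0$ with $v_g\in M_g$, then $\sum v_g\otimes g=0$, and distinct group-likes are linearly independent.

**Lemma 3.** If $M\ne0$, then $M_0\ne0$. Hence a comodule map that is injective on $M_0$ is injective.

**Proof.** Let $N_m=\{v:\rho_M(v)\in M\otimes A_{(m)}\}$, so $M=\bigcup N_m$. We first show $N_0\ne0$. Suppose $N_0=0$, let $m\ge1$ be minimal with $N_m\neq0$, and let $0\ne v\in N_m$. Write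
$$\rho_M(v)=\sum_iv_i\otimes a_i+w,$$
with $a_i\in A_{(m)}$ linearly independent modulo $A_{(m-1)}$ and $w\in M\otimes A_{(m-1)}$. By (11),
$$(\rho_M\otimes\mathrm{id})\rho_M(v)=(\mathrm{id}\otimes\Delta)\rho_M(v)\in M\otimes\big(A_{(0)}\otimes A_{(m)}+A\otimes A_{(m-1)}\big).$$
Reduce the last factor modulo $A_{(m-1)}$. The left side becomes $\sum\rho_M(v_i)\otimes\bar a_i$, and it lies in $M\otimes A_{(0)}\otimes A_{(m)}/A_{(m-1)}$. Since the $\bar a_i$ are independent, $\rho_M(v_i)\in M\otimes A_{(0)}$, so $v_i\in N_0=0$. Then $\rho_M(v)=w$, so $v\in N_{m-1}=0$, a contradiction.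

So there is $v\ne0$ with $\rho_M(v)=\sum_gv_g\otimes g$. Coassociativity gives $\sum\rho_M(v_g)\otimes g=\sum v_g\otimes g\otimes g$, hence $v_g\in M_g$. The counit gives $v=\sum v_g\in M_0$. For the last claim, the kernel $K$ of a comodule map is a subcomodule, and $K_0\subseteq K\cap M_0=0$ forces $K=0$. $\square$

In particular $A$ is pointed: a simple comodule $M$ contains some $v\ne0$ in some $M_g$, so $M=kv$. If $g\in A$ is any group-like element, then $kg$ is a comodule, and Lemma 3 gives $g\otimes g=g\otimes h$ with $h\in G$, so $g=h$. Thus $G$ consists of all group-likes of $A$.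

**Proposition 4.** Let $B\subseteq A$ be a right coideal subalgebra, and let $M$ be a left $B$-module and right $A$-comodule with $\rho_M(\beta m)=\Delta(\beta)\rho_M(m)$ for $\beta\in B$, $m\in M$ (a *Hopf module*). Then $M$ is a free $B$-module. In particular $A$ is free as a left $B$-module, and symmetrically as a right $B$-module.

For instance, $M=A$ is a Hopf module under left multiplication and $\Delta$.

**Proof.** The plan is to show that the submodule generated by $M_0$ is free, and then to repeat this in the quotient.

**Step 2: $BM_0$ is free.** Let $\Gamma=B\cap G$, a submonoid of a finite group and hence a subgroup. Let $T\subseteq G$ represent the cosets $\Gamma g$, and put $N=\bigoplus_{g\in T}M_g$. Make $B\otimes N$ a comodule by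
$$\beta\otimes m\mapsto \beta_{(1)}\otimes m\otimes \beta_{(2)}g\qquad(m\in M_g).$$
Then $\varphi:B\otimes N\to M$, $\beta\otimes m\mapsto\beta m$, is $B$-linear, and it is a comodule map because $\rho_M(\beta m)=\beta_{(1)}m\otimes\beta_{(2)}g$.

We compute $(B\otimes N)_0$. Each $B\otimes M_g$ is a subcomodule, so $(B\otimes N)_h=\bigoplus_{g\in T}(B\otimes M_g)_h$. If $\sum\beta_i\otimes m_i\in(B\otimes M_g)_h$ with the $m_i$ linearly independent, then $\Delta(\beta_i)=\beta_i\otimes hg^{-1}$, and applying $\varepsilon\otimes\mathrm{id}$ gives $\beta_i=\varepsilon(\beta_i)\,hg^{-1}$. If some $\beta_i\ne0$, then $hg^{-1}\in B\cap G=\Gamma$. Hence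
$$(B\otimes N)_0=\bigoplus_{\gamma\in\Gamma,\ g\in T}\gamma\otimes M_g.$$
On $\gamma\otimes M_g$ the map $\varphi$ is $\gamma\otimes m\mapsto\gamma m$. It is injective because $\gamma^{-1}\in\Gamma\subseteq B$, and its image lies in $M_{\gamma g}$. The elements $\gamma g$ are pairwise distinct and the $M_h$ form a direct sum, so $\varphi$ is injective on $(B\otimes N)_0$, and by Lemma 3 it is injective. For $h=\gamma g$ we have $\gamma^{-1}M_h\subseteq M_g$, so $M_h\subseteq\gamma M_g\subseteq BN$. Hence the image of $\varphi$ is $BM_0$. So $BM_0\cong B\otimes N$ is free over $B$, and as the image of $\varphi$ it is a Hopf submodule.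

**Step 3: exhausting $M$.** Put $M^{(-1)}=0$, and let $M^{(i)}\supseteq M^{(i-1)}$ be the Hopf submodule with $M^{(i)}/M^{(i-1)}=B\cdot(M/M^{(i-1)})_0$, which is free by Step 2. Let $M'=\bigcup M^{(i)}$. If $M'\ne M$, Lemma 3 applied to $M/M'$ gives $g\in G$ and $v\notin M'$ with $\rho_M(v)-v\otimes g\in M'\otimes A$. This is a finite sum, so it lies in $M^{(i)}\otimes A$ for some $i$. Then the class of $v$ is in $(M/M^{(i)})_g$, so $v\in M^{(i+1)}\subseteq M'$, a contradiction. Hence $M=\bigcup M^{(i)}$. Each quotient is free, so each inclusion $M^{(i-1)}\subseteq M^{(i)}$ splits, and $M$ is the direct sum of free modules.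

**Step 4: the right-hand version.** For right modules with $\rho_M(m\beta)=\rho_M(m)\Delta(\beta)$, let $T$ represent the cosets $g\Gamma$, and make $N\otimes B$ a comodule by $m\otimes\beta\mapsto m\otimes\beta_{(1)}\otimes g\beta_{(2)}$ for $m\in M_g$. Elements of $(M_g\otimes B)_h$ have components with $\Delta(\beta_i)=\beta_i\otimes g^{-1}h$, so $\beta_i\in k\,g^{-1}h$, and $m\otimes\beta\mapsto m\beta$ carries $M_g\otimes\gamma$ injectively into $M_{g\gamma}$. For $h=g\gamma$ we have $M_h\gamma^{-1}\subseteq M_g$, so the image is again $M_0B$. The rest is unchanged. $\square$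

Applied to $\lambda(B)\subseteq A$, this gives Theorem 1 except for one point: is $\lambda$ injective?

## 5. An $n$-th root of $f(x+X,z)-f(x,y)$ that is linear in $y$ and $z$

To see that $\lambda$ is injective we need a representation of $A$ that separates the elements of $B$. By (7), a representation over $k[X]$ in which the $X_i$ act as scalars amounts to matrices $\hat b,\hat c_\mu$ such that $\hat\eta=y\hat b+\hat c(x)$ satisfies $f(x+X,\hat\eta)=f(x,y)$. By Lemma 2 this says that $z-\hat\eta$ is a left factor of
$$p=f(x+X,z)-f(x,y).$$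

The standard matrix root of a monic polynomial in $z$ is its companion matrix. But the constant term of $p$ in $z$ contains $-y^n$, so for $n\ge2$ the companion matrix is not of the form $y\hat b+\hat c(x)$. We need a root that is *linear* in $y$.

For $f=y^2-g(x)$ one can guess it. With $G=g(x+X)-g(x)$, take
$$\hat b=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad \hat c(x)=\begin{pmatrix}0&1\\G&0\end{pmatrix},\qquad \hat\eta=\begin{pmatrix}y&1\\G&-y\end{pmatrix},\qquad\hat\eta^2=(y^2+G)\cdot1,$$
so $p=z^2-y^2-G=(z-\hat\eta)(z+\hat\eta)$. The matrix $\hat c_0$ has first row $(0,1)$, so $1$ and $\hat c_0$ are independent over $k[X]$, and $\lambda$ is injective.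

In general it suffices to find a matrix $L$, linear in $y$ and $z$, with $L^n=p$ and with the coefficient of $z$ invertible: then $L$ is, up to an invertible factor, the desired $z-\hat\eta$. And $n$-th roots can be found term by term. A product $t=t_1\cdots t_n$ has as an $n$-th root the matrix with $t_1,\dots,t_n$ in the cyclically shifted diagonal. For example
$$E=\begin{pmatrix}0&z&0\\0&0&1\\a&0&0\end{pmatrix}\quad\text{satisfies}\quad E^3=az\cdot1,$$
and it is linear in $z$. So the middle term $az$ of a cubic, which defeated the relation $cb=\omega bc$, causes no trouble here. To add up the roots of the individual terms, we arrange that they commute up to $\omega$ and use Lemma 1.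

Now $k$ is again algebraically closed of characteristic $0$, and $\omega\in k$ is a primitive $n$-th root of unity.

**Step 1: the terms.** We write $p$ as a sum of $R=2n+3$ terms, each a product of $n$ factors. In detail,
$$p=z^n-y^n+\sum_{j=0}^{n-1}a_{n-j}(x+X)z^j-\sum_{j=0}^{n-1}a_{n-j}(x)y^j=\sum_{s=1}^Rt_s,\qquad t_s=t_{s,1}\cdots t_{s,n},$$
with the factors $(t_{s,1},\dots,t_{s,n})$ chosen as follows:

* for $z^n$: $(z,\dots,z)$;
* for $-y^n$: $(-y,y,\dots,y)$;
* for $a_{n-j}(x+X)z^j$, $0\le j\le n-1$: $(z,\dots,z,1,\dots,1,a_{n-j}(x+X))$ with $j$ copies of $z$;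
* for $-a_{n-j}(x)y^j$, $0\le j\le n-1$: $(y,\dots,y,1,\dots,1,-a_{n-j}(x))$ with $j$ copies of $y$;
* last, for $s=R$, the zero term $t_R=0$ with factors $(1,\dots,1,0)$.

The zero term does not change $p$. Its matrix will be used in Step 5.

**Step 2: roots that $\omega$-commute.** With indices modulo $n$, let
$$E_s=\sum_{i=1}^nt_{s,i}\,e_{i,i+1},\qquad D=\mathrm{diag}(\omega,\omega^2,\dots,\omega^n).$$
Going once around the cycle gives $E_s^n=t_s\cdot1$. Also $D^n=1$. The $(i,i+1)$ entry of $E_sD$ is $\omega^{i+1}t_{s,i}$ and that of $DE_s$ is $\omega^it_{s,i}$ (for $i=n$ use $\omega^n=1$), so $E_sD=\omega DE_s$. Put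
$$L_s=D^{\otimes(s-1)}\otimes E_s\otimes1^{\otimes(R-s)}\in M_N(k[x,X,y,z]),\qquad N=n^R.$$
Then $L_s^n=t_s\cdot1$. For $s<t$ the products $L_sL_t$ and $L_tL_s$ differ only in slot $s$, where they have $E_sD$ and $DE_s$. So $L_sL_t=\omega L_tL_s$ for $s<t$.

**Step 3: adding up.** Let $L=\sum_sL_s$. With $u=L_1$ and $v=L_2+\dots+L_R$ we have $uv=\omega vu$, so Lemma 1 gives $L^n=L_1^n+(L_2+\dots+L_R)^n$, and repeating this,
$$L^n=\sum_sL_s^n=\sum_st_s\cdot 1=p\cdot1.\tag{12}$$

**Step 4: the representation.** The entries of the $E_s$ are scalars, scalar multiples of $y$ or $z$, or polynomials in $x,X$ of degree $\le d$ in $x$. So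
$$L=z\alpha+y\beta+\gamma,\qquad\alpha,\beta\in M_N(k),\quad\gamma\in M_N(k[x,X])\ \text{of degree}\le d\text{ in }x.$$
The coefficients of $z^n$ and $y^n$ in (12) give $\alpha^n=1$ and $\beta^n=-1$, so $\alpha$ is invertible. Put
$$\hat b=-\alpha^{-1}\beta,\qquad\hat c(x)=-\alpha^{-1}\gamma=\sum_{\mu\in I}x^\mu\hat c_\mu,\qquad\hat\eta=y\hat b+\hat c(x).$$
Then $L=\alpha(z-\hat\eta)$, hence
$$(z-\hat\eta)\,L^{n-1}\alpha=\alpha^{-1}L^n\alpha=p .$$
Lemma 2 over $\Lambda=M_N(k[x,X,y])$, where the coefficients of $p$ are scalar and so central, gives $f(x+X,\hat\eta)=f(x,y)\cdot1$. Comparing coefficients of $y^n$ gives $\hat b^n=1$. So all relations of $A$ hold, and there is an algebra map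
$$\theta:A\to M_N(k[X]),\qquad X_i\mapsto X_i\cdot1,\quad b\mapsto\hat b,\quad c_\mu\mapsto\hat c_\mu.$$

**Step 5: $\theta\lambda$ is injective.** Here the zero term is used. Only $L_R=D^{\otimes(R-1)}\otimes J$, with $J=E_R=\sum_{i<n}e_{i,i+1}$, acts nontrivially on the last tensor slot, and it involves neither $y$ nor $z$. So $\alpha=\alpha'\otimes1$ with $\alpha'$ invertible over $k$, and
$$\theta\lambda(y)=\hat c_0=-\alpha^{-1}\gamma|_{x=0}=Y'\otimes1+U\otimes J,\qquad U=-\alpha'^{-1}D^{\otimes(R-1)},$$
where $Y'$ has entries in $k[X]$ and $U$ is invertible over $k$. Since $f$ is monic in $y$, a nonzero element of $B$ is uniquely $h=\sum_{j=0}^mh_j(x)y^j$ with $m\le n-1$ and $h_m\ne0$. Expand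
$$\theta\lambda(h)=\sum_{j=0}^mh_j(X)\,(Y'\otimes1+U\otimes J)^j=\sum_{i=0}^mZ_i\otimes J^i .$$
Only $j=m$ contributes to $J^m$, and $Z_m=h_m(X)\,U^m\ne0$. Since $1,J,\dots,J^{n-1}$ are linearly independent over $k$, $\theta\lambda(h)\ne0$. So $\lambda$ is injective, and with Sections 3 and 4 this proves Theorem 1. For $r=1$ and $f$ irreducible it is the conjecture. $\blacksquare$

## 6. Arbitrary fields and rational points

We prove Theorem 2. Necessity is immediate: if $B$ is a subalgebra of a Hopf algebra, the counit restricts to an algebra map $B\to k$.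

For sufficiency, let $k$ be any field and let $B$ have a $k$-rational point. If $f=0$, then $B$ is the coordinate Hopf algebra of the additive group $\mathbb G_a^{r+1}$, and $A=B$ works. If $f$ is a nonzero constant, then $B=0$ has no point. So let $f$ be nonconstant.

**Step 1: normalization without an infinite field.** We need the form (6). Translate the point to the origin. Substitute $x_i\mapsto x_i+y^{q^i}$ (Nagata's substitution), with $q$ larger than all exponents in $f$; this is an automorphism of $k[x,y]$ that fixes the origin. The image of a monomial $x^\mu y^m$ has highest power $y^{m+\sum\mu_iq^i}$ in $y$, with coefficient $1$. These exponents are distinct for distinct monomials of $f$, by uniqueness of base-$q$ digits. So the largest of them occurs in $f$ with a nonzero scalar coefficient, and it is $\ge1$ because $f$ is nonconstant. Divide by this scalar. Now Sections 3 and 4 apply verbatim, and only injectivity of $\lambda$ remains.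

**Step 2: passing to $\bar k$.** We want roots of unity. The presentation of $A$ commutes with field extension, and so do $B$ and $\lambda$. Since $\lambda$ is injective if and only if $\lambda\otimes_k\bar k$ is, we may assume $k=\bar k$. In characteristic $0$, Section 5 applies, since it used only that $f$ has the form (6).

**Step 3: characteristic $\ell>0$.** There may be no primitive $n$-th root of unity. Write $n=\ell^en'$ with $\ell\nmid n'$ and let $\omega$ be a primitive $n'$-th root of unity. Define $E_s$, $D$ and $L_s$ as before. Since $\omega^n=1$, the relations $D^n=1$, $E_sD=\omega DE_s$, $E_s^n=t_s$, $L_s^n=t_s$ and $L_sL_t=\omega L_tL_s$ $(s<t)$ remain valid. Lemma 1 with $m=n'$, used repeatedly as in (12), gives $L^{n'}=\sum_sL_s^{n'}$. The $L_s^{n'}$ commute pairwise, because moving one past another costs a power of $\omega^{n'}=1$. So raising to the power $\ell^e$ is additive on their sum, and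
$$L^n=\Big(\sum_sL_s^{n'}\Big)^{\ell^e}=\sum_sL_s^n=p\cdot1 .$$
This is (12), and Steps 4 and 5 of Section 5 go through unchanged. $\blacksquare$

## 7. Why $k[x,y]/(x^2,xy,y^2)$ is excluded

We prove Theorem 3; $k$ is any field. A finite-dimensional algebra $B$ is *Frobenius* if $B^*\cong B$ as right $B$-modules, where $(\phi\cdot b)(c)=\phi(bc)$. For example, in $B=k[y]/(y^2)$ let $\phi$ pick out the coefficient of $y$. The map $b\mapsto\phi\cdot b$ is injective, since for $b=s+ty$ we have $(\phi\cdot b)(y)=s$ and $(\phi\cdot b)(1)=t$; so $B$ is Frobenius.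

Let $B\subseteq A$ be a finite-dimensional local commutative quantum homogeneous space, and $B^+=B\cap\ker\varepsilon$. This is the kernel of an algebra map to $k$, so it is the maximal ideal, with $B/B^+=k$. Let $M$ be a finite-dimensional right $B$-module and right $A$-comodule with $\rho(mb)=\rho(m)\Delta(b)$, and write $\rho(m)=m_{(0)}\otimes m_{(1)}$. We show that every such $M$ is free, and then apply this to $B^*$.

**Step 1: after extension to $A$, $M$ becomes free.** Consider the maps of right $A$-modules
$$M\otimes_BA\to(M/MB^+)\otimes A,\quad m\otimes a\mapsto\overline{m_{(0)}}\otimes m_{(1)}a,\qquad\quad \bar m\otimes a\mapsto m_{(0)}\otimes_B S(m_{(1)})a.$$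
The first is well defined: $b_{(1)}\in B$ and $\overline{m\beta}=\varepsilon(\beta)\bar m$ for $\beta\in B$, so $mb\otimes a$ goes to $\overline{m_{(0)}b_{(1)}}\otimes m_{(1)}b_{(2)}a=\overline{m_{(0)}}\otimes m_{(1)}ba$, which is also the image of $m\otimes ba$. The second is well defined because
$$m_{(0)}b_{(1)}\otimes_BS(m_{(1)}b_{(2)})a=m_{(0)}\otimes_B b_{(1)}S(b_{(2)})S(m_{(1)})a=\varepsilon(b)\,m_{(0)}\otimes_B S(m_{(1)})a,$$
which is $0$ for $b\in B^+$. They are mutually inverse, by $S(m_{(1)})m_{(2)}=\varepsilon(m_{(1)})$ and $m_{(1)}S(m_{(2)})=\varepsilon(m_{(1)})$. Hence $M\otimes_BA\cong A^v$ with $v=\dim M/MB^+$.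

**Step 2: $M$ is free.** We descend. By Nakayama's lemma, lifting a basis of $M/MB^+$ gives an exact sequence $0\to K\to B^v\to M\to0$ of right $B$-modules. As $A$ is flat as a left $B$-module,
$$0\to K\otimes_BA\to A^v\to M\otimes_BA\to0$$
is exact. By Step 1 the last term is isomorphic to $A^v$, so the sequence splits and $A^v\cong(K\otimes_BA)\oplus A^v$. Apply $-\otimes_Ak_\varepsilon$, where $k_\varepsilon$ is $k$ with $A$ acting through $\varepsilon$. Since $K\otimes_BA\otimes_Ak_\varepsilon=K\otimes_Bk_\varepsilon=K/KB^+$, counting dimensions gives $v=\dim K/KB^++v$. So $K=KB^+$, and $K=0$ by Nakayama. Thus $M\cong B^v$.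

**Step 3: $B^*$ is such an $M$.** Since $B$ is finite-dimensional, $B^*\otimes A=\mathrm{Hom}_k(B,A)$, and we may define $\rho(\phi)=\phi_{(0)}\otimes\phi_{(1)}$ by
$$\phi_{(0)}(c)\,\phi_{(1)}=\phi(c_{(1)})\,S(c_{(2)})\qquad(c\in B).$$
This is a coaction. Evaluated at $c$, $(\rho\otimes\mathrm{id})\rho(\phi)$ is $\phi_{(0)}(c_{(1)})\,S(c_{(2)})\otimes\phi_{(1)}=\phi(c_{(1)})\,S(c_{(3)})\otimes S(c_{(2)})$, and $(\mathrm{id}\otimes\Delta)\rho(\phi)$ is $\phi(c_{(1)})\,\Delta(S(c_{(2)}))$, which is the same because $S$ reverses comultiplication. The counit axiom holds because $\varepsilon S=\varepsilon$. It is compatible with the action, since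
$$(\phi_{(0)}\cdot b_{(1)})(c)\,\phi_{(1)}b_{(2)}=\phi(b_{(1)}c_{(1)})\,S(c_{(2)})S(b_{(2)})b_{(3)}=\phi(bc_{(1)})\,S(c_{(2)}),$$
and the right side is $\rho(\phi\cdot b)$ evaluated at $c$. By Step 2, $B^*\cong B^v$ for some $v$, and comparing dimensions gives $v=1$. So $B$ is Frobenius.

**Step 4: the fat point.** If $B^*\cong B$, then the socle $\{b\in B:bB^+=0\}$ is isomorphic to $\{\phi\in B^*:\phi\cdot B^+=0\}=\{\phi:\phi(B^+)=0\}=(B/B^+)^*$, which is one-dimensional. In $k[x,y]/(x^2,xy,y^2)$, a finite-dimensional local commutative algebra, the maximal ideal $(x,y)$ is killed by itself, so the socle contains the two-dimensional space spanned by $x$ and $y$. This algebra is therefore not Frobenius, and it is not a quantum homogeneous space, although it has a rational point. $\blacksquare$
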